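# The unconditional matrix algebra of $\ell_p$ as a Calkin algebra

## 1. Calkin algebras, unitizations, and the norm $\|\cdot\|_{\mathrm u}$

The scalar field $\mathbb K$ is $\mathbb R$ or $\mathbb C$, fixed throughout, and all Banach spaces and algebras are over $\mathbb K$. For a Banach space $X$, $\mathcal L(X)$ is the algebra of bounded operators and $\mathcal K(X)$ the closed ideal of compact ones.

**Definition (Calkin algebra).** The Calkin algebra of $X$ is $\mathcal L(X)/\mathcal K(X)$, with $\|[T]\|=\inf\{\|T+K\|:K\in\mathcal K(X)\}$.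

Compact operators send weakly null sequences to norm null ones. So if $(x_k)$ is weakly null with $\|x_k\|\le c$, then
$$\|[T]\|\ \ge\ \tfrac1c\,\limsup_k\|Tx_k\| .\tag{1}$$
All our lower bounds in Calkin algebras come from (1).

*Example.* If $\dim X<\infty$, the Calkin algebra is $0$. On $\ell_2$, let $D_a$ be the diagonal operator with bounded diagonal $a$. Then $\|[D_a]\|=\limsup|a_n|$: "$\ge$" is (1) with $x_k=e_k$, and "$\le$" follows by subtracting the finite-rank operator formed by the first $N$ diagonal entries and letting $N\to\infty$.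

**Definition (unitization).** The unitization of a Banach algebra $\mathcal A$ is $\mathcal A\oplus\mathbb K$ with product $(A,\lambda)(B,\mu)=(AB+\lambda B+\mu A,\lambda\mu)$ and norm $\|A\|+|\lambda|$. Its unit is $(0,1)$.

*Example.* If $\mathcal A$ already has a unit $e$, then $(A,\lambda)\mapsto(A+\lambda e,\lambda)$ is an algebra isomorphism of $\mathcal A\oplus\mathbb K$ onto the product algebra $\mathcal A\times\mathbb K$, because $(A+\lambda e)(B+\mu e)=(AB+\lambda B+\mu A)+\lambda\mu e$. So the unitization of the $n\times n$ matrices $M_n$ is $M_n\times\mathbb K$.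

**Definition (the norm $\|\cdot\|_{\mathrm u}$).** Let $1<p<\infty$ and let $q$ be the conjugate exponent. For a finitely supported matrix $A=(a_{m,n})$ write $|A|=(|a_{m,n}|)$ and put
$$\|A\|_{\mathrm u}=\big\||A|\big\|_{\mathcal L(\ell_p)}=\sup\Big\{\sum_{m,n}|x_ny_ma_{m,n}|:\|(x_n)\|_p\|(y_m)\|_q\le1\Big\}.$$
$\mathcal K(\ell_p)_{\mathrm u}$ is the completion of the finitely supported matrices in this norm.

Since $|AB|\le|A||B|$ entrywise, $\|AB\|_{\mathrm u}\le\|A\|_{\mathrm u}\|B\|_{\mathrm u}$, so $\mathcal K(\ell_p)_{\mathrm u}$ is a Banach algebra under matrix multiplication. The matrix units $E_{i,j}$ form a $1$-unconditional basis: the norm depends only on the moduli of the entries and is monotone in them. It is the smallest such norm dominating the operator norm, for if $N$ is another one, then $N(A)=N(|A|)\ge\||A|\|_{\mathcal L(\ell_p)}$.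

*Example.* For a diagonal matrix, $\|A\|_{\mathrm u}=\max|a_{i,i}|$. For $p=2$ and
$$H=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$$
we have $H^TH=2I$, so the operator norm is $\sqrt2$, while $|H|$ is the all-ones matrix and $\|H\|_{\mathrm u}=2$. For the $k$-fold tensor power of $H$, of size $N=2^k$, the two norms are $\sqrt N$ and $N$. So the two norms are not equivalent.

*The algebra has no unit.* Suppose $e$ were one. Choose a finitely supported $F$ with $\|e-F\|_{\mathrm u}<\frac12$ and $i$ beyond its support. Then $FE_{i,i}=0$, so $1=\|E_{i,i}\|_{\mathrm u}=\|(e-F)E_{i,i}\|_{\mathrm u}<\frac12$, a contradiction. Calkin algebras are unital, so we must pass to the unitization.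

By a *Banach algebra isomorphism* we mean a bijective algebra homomorphism that is bounded with bounded inverse. Now we can ask, for $1<p<\infty$: **is the unitization $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb K$ isomorphic as a Banach algebra to the Calkin algebra of some Banach space?**

The problem is from Pavlos Motakis and Daniele Puglisi, "The compact operators on $c_0$ as a Calkin algebra", arXiv:2403.04137 (2024). For comparison, it is known that the unitization of $\mathcal K(c_0)$ is isomorphic as a Banach algebra to the Calkin algebra of some Banach space. The answer here is yes.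

**Theorem 1.** Let $1<p<\infty$. There are a (separable) Banach space $\mathcal Z$ over $\mathbb K$ and a Banach algebra isomorphism $\Theta:\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb K\to\mathcal L(\mathcal Z)/\mathcal K(\mathcal Z)$.

Sections 2–8 prove this for $\mathbb K=\mathbb R$, and Section 9 passes to $\mathbb C$. Section 10 states and proves a generalization, Theorem 2.

## 2. Argyros–Haydon spaces

From here to the end of Section 8 scalars are real.

**Definition (FDD, block sequence, shrinking).** An FDD of a Banach space is given by finite-rank projections $P_n$ with $P_nP_m=P_{\min(n,m)}$ and $P_nx\to x$ for all $x$; put $P_0=0$. The range $\operatorname{ran}x$ of a vector $x$ is the smallest interval $\{a+1,\dots,b\}$ with $x=(P_b-P_a)x$, if one exists. A block sequence is a sequence of vectors with finite, successive ranges. The FDD is shrinking if $\|f\circ(I-P_n)\|\to0$ for every functional $f$.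

*Example.* The unit vector basis of $\ell_2$ is shrinking. That of $\ell_1$ is not: take $f=(1,1,1,\dots)$. If an FDD is shrinking, every bounded block sequence $(x_k)$ is weakly null, since $f(x_k)=f((I-P_{a_k})x_k)$ for some $a_k\to\infty$.

We quote the following from S. A. Argyros, R. G. Haydon, *A hereditarily indecomposable $\mathcal L_\infty$-space that solves the scalar-plus-compact problem*, Acta Math. 206 (2011), 1–54 (Sections 3–7). Let $m_j,n_j$ be natural numbers with $m_1\ge4$, $m_{j+1}\ge m_j^2$, $n_1\ge m_1^2$, $n_{j+1}\ge(16n_j)^{\log_2m_{j+1}}$. The Argyros–Haydon space $\mathfrak X=\mathfrak X[(m_j),(n_j)]$ has these properties.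

**(A1)** There is a countable set $\Gamma=\bigsqcup_n\Delta_n$ with $\Delta_n$ finite and $\Delta_1$ a singleton. Put $\Gamma_n=\bigcup_{k\le n}\Delta_k$, $\Gamma_0=\emptyset$; elements of $\Delta_n$ have *rank* $n$. Each $\gamma\in\Delta_{n+1}$ $(n\ge1)$ has a *weight* $\beta_\gamma\in\{m_j^{-1}:j\in\mathbb N\}$ and is

* of type 1: $\gamma=(n+1,\beta_\gamma,b_\gamma^*)$, with cut $s_\gamma=0$, age $1$, and $b_\gamma^*$ in the unit ball of $\ell_1(\Gamma_n)$; or
* of type 2: $\gamma=(n+1,\xi,\beta_\gamma,b_\gamma^*)$, with cut $s=s_\gamma$, $1\le s<n$, $\xi\in\Delta_s$ of the same weight, age equal to the age of $\xi$ plus $1$, and $b_\gamma^*$ in the unit ball of $\ell_1(\Gamma_n\setminus\Gamma_s)$.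

Let $r_n$ be restriction to $\Gamma_n$. The map $i_{n,n+1}:\ell_\infty(\Gamma_n)\to\ell_\infty(\Gamma_{n+1})$ extends $u$ to $\gamma\in\Delta_{n+1}$ by
$$\beta_\gamma b_\gamma^*(u)\ \ (\text{type 1}),\qquad u(\xi)+\beta_\gamma b_\gamma^*(u-i_{s,n}r_su)\ \ (\text{type 2}),\qquad i_{s,n}=i_{n-1,n}\cdots i_{s,s+1}.$$
The limit maps $i_n:\ell_\infty(\Gamma_n)\to\ell_\infty(\Gamma)$ satisfy $\|i_n\|\le2$. The space is $\mathfrak X=\overline{\bigcup_ni_n(\ell_\infty(\Gamma_n))}\subset\ell_\infty(\Gamma)$, and $P_n=i_nr_n$ are the projections of an FDD of $\mathfrak X$ with $n$-th summand $i_n(\ell_\infty(\Delta_n))$.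

**(A2)** If $2j\le n+1$, then $(n+1,m_{2j}^{-1},b^*)\in\Delta_{n+1}$ for $b^*\in\{0\}\cup\{\pm e_\eta^*:\eta\in\Gamma_n\}$. If $1\le s<n$ and $\xi\in\Delta_s$ has weight $m_{2j}^{-1}$ and age $<n_{2j}$, then $(n+1,\xi,m_{2j}^{-1},b^*)\in\Delta_{n+1}$ for $b^*\in\{0\}\cup\{\pm e_\eta^*:\eta\in\Gamma_n\setminus\Gamma_s\}$. In particular $|\Delta_{n+1}|\ge2|\Gamma_n|$ for $n\ge1$, so $|\Delta_n|\to\infty$.

**(A3)** The FDD is shrinking and $\mathfrak X^*$ is isomorphic to $\ell_1$.

**(A4)** $\mathcal L(\mathfrak X)=\mathbb RI+\mathcal K(\mathfrak X)$.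

**(A5)** A block sequence $(x_k)$ is a *$C$-RIS* if there are $j_1<j_2<\cdots$ such that $\|x_k\|\le C$, $j_{k+1}>\max\operatorname{ran}x_k$, and $|x_k(\gamma)|\le Cm_i^{-1}$ whenever $\beta_\gamma=m_i^{-1}$ with $i<j_k$. Subsequences of a $C$-RIS are $C$-RIS. There is an absolute constant $\kappa$ with: (i) if $(x_k)_{k=1}^{n_j}$ is a $C$-RIS, then $\|\sum_{k\le n_j}x_k\|\le\kappa Cn_j/m_j$; (ii) if $T:\mathfrak X\to E$ is bounded and $\|Tx_k\|\to0$ for every RIS, then $\|Tx_k\|\to0$ for every bounded block sequence.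

We apply (i) only to subsequences of an infinite RIS that may start arbitrarily far out, so an extra requirement such as $j_1>j$ would be harmless.

*Example (first ranks).* Let $\Delta_1=\{\gamma_0\}$. Then $\Delta_2$ contains the type 1 elements $(2,m_2^{-1},0)$ and $(2,m_2^{-1},\pm e_{\gamma_0}^*)$, and $i_{1,2}$ extends $u=1\in\ell_\infty(\Gamma_1)$ to them by $0$ and $\pm1/m_2$. For type 2, let $\xi=(2,m_2^{-1},e_{\gamma_0}^*)$, $\eta\in\Delta_3$ and $\gamma=(4,\xi,m_2^{-1},e_\eta^*)$. For $u\in\ell_\infty(\Gamma_3)$ the value at $\gamma$ is $u(\xi)+m_2^{-1}(u-i_{2,3}r_2u)(\eta)$. On $u=e_\eta$ this is $m_2^{-1}$, all from the second term. On $u=i_{1,3}(1)$ it is $u(\xi)=m_2^{-1}$, all from the first. So contributions arising before and after the cut are added at one coordinate. This mechanism drives everything below.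

*Example (a RIS).* Let $\gamma_k=(2k,m_{2k}^{-1},0)\in\Delta_{2k}$ and $x_k=i_{2k}(e_{\gamma_k})$. This is a $2$-RIS with $j_k=2k$. Indeed $\|x_k\|\le2$, $\operatorname{ran}x_k=\{2k\}$ and $j_{k+1}=2k+2>2k$. We check, by induction on the rank of $\eta$, that $|x_k(\eta)|\le2m_i^{-1}$ if $\beta_\eta=m_i^{-1}$ with $i\ne2k$. If $\operatorname{rank}\eta\le2k$, then $\eta\neq\gamma_k$ and $x_k(\eta)=0$. For larger rank and type 1, $|x_k(\eta)|\le m_i^{-1}\|x_k\|$. For type 2 with cut $s\ge2k$, $P_sx_k=x_k$, so $x_k(\eta)=x_k(\xi)$ and $\xi$ has the same weight. For type 2 with cut $s<2k$, $P_sx_k=0$ and $x_k(\xi)=0$, so again $|x_k(\eta)|\le m_i^{-1}\|x_k\|$.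

**Gliding hump.** If $T$ is bounded on a space with FDD projections $P_n$ and $\|T(I-P_n)\|\not\to0$, there is a bounded block sequence $(x_k)$ with $\inf_k\|Tx_k\|>0$. Indeed, for some $\delta>0$ and infinitely many $n$ there is $x$ with $\|x\|\le1$ and $\|T(I-P_n)x\|>\delta$. Then $\|T(P_N-P_n)x\|>\delta$ for large $N$. Take $(P_N-P_n)x$ as the first block and repeat the choice with some $n\ge N$. The argument uses only boundedness and strong convergence of the $P_n$, not finite rank, so it also applies to the row projections below.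

## 3. Finite matrices, and why $\ell_p(Y)$ is too large

Let $Y$ be an Argyros–Haydon space. Put $W=\ell_p(Y)$, with elements $w=(y_j)_j$ whose entries we call *rows*. Let $W_n=\ell_p^n(Y)\subset W$ (first $n$ rows), $Q_n:W\to W_n$ the canonical projection, $Q_0=0$. A block sequence in $W$ is a sequence of vectors with finite, successive row supports. The following is used all the time.

**(U0)** $\|(y_j)\|_W=\|(\|y_j\|)_j\|_{\ell_p}$, where the norm of $\ell_p$ is monotone in the moduli of the coordinates and unit vectors have norm one. Hence $Q_n$ and $I-Q_n$ are contractions, $Q_nw\to w$, each row is an isometric copy of $Y$, and $W$ is separable.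

For an $n\times n$ matrix $A$, $A\otimes I_Y$ acts on $W_n$ by $(y_l)\mapsto(\sum_la_{kl}y_l)_k$. Since $\|\sum_la_{kl}y_l\|\le\sum_l|a_{kl}|\|y_l\|$, (U0) gives $\|A\otimes I_Y\|\le\|A\|_{\mathrm u}$. The Calkin algebra recovers $\|A\|_{\mathrm u}$ up to a factor $2$, because $Y$ absorbs signs.

**Lemma 1.** Let $n\in\mathbb N$. For all large $k$ there are $w_1^{(k)},\dots,w_n^{(k)}\in Y$ with $\max|c_i|\le\|\sum_ic_iw_i^{(k)}\|\le2\max|c_i|$ for all scalars $c_i$, and $(w_i^{(k)})_k$ is weakly null for each $i$.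

*Proof.* For large $k$ the set $\Delta_k^Y$ has $n$ distinct elements $\gamma_1,\dots,\gamma_n$, by (A2). Put $w_i^{(k)}=i_k^Y(e_{\gamma_i})$. The upper estimate is $\|i_k^Y\|\le2$, and the lower one follows by evaluating at $\gamma_1,\dots,\gamma_n$. For fixed $i$ this is a bounded block sequence of a shrinking FDD, hence weakly null. $\square$

**Lemma 2.** Let $A$ be a real $n\times n$ matrix. There are, for all large $k$, $y^{(k)}\in W_n$ with $\|y^{(k)}\|\le2$, $(y^{(k)})_k$ weakly null, and $\|(A\otimes I_Y)y^{(k)}\|\ge\|A\|_{\mathrm u}$.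

*Proof.* By compactness the norm of $|A|$ is attained on $\ell_p^n$, and replacing $x$ by $|x|$ we get $x\ge0$ with $\|x\|_p=1$ and $\||A|x\|_p=\|A\|_{\mathrm u}$. With $w_i^{(k)}$ from Lemma 1 put
$$y_l^{(k)}=x_l\sum_{i\le n}\operatorname{sgn}(a_{il})w_i^{(k)},\qquad y^{(k)}=(y_l^{(k)})_{l\le n}.$$
Then $\|y_l^{(k)}\|\le2x_l$, so $\|y^{(k)}\|\le2$. The $i$-th row of $(A\otimes I_Y)y^{(k)}$ is a combination of the $w_{i'}^{(k)}$ whose coefficient at $w_i^{(k)}$ is $\sum_l|a_{il}|x_l$, so its norm is at least $\sum_l|a_{il}|x_l$. Hence $\|(A\otimes I_Y)y^{(k)}\|\ge\||A|x\|_p=\|A\|_{\mathrm u}$. $\square$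

*By hand.* For $p=2$ and the matrix $H$ of Section 1, take $x=(1,1)/\sqrt2$, $y_1=(w_1+w_2)/\sqrt2$, $y_2=(w_1-w_2)/\sqrt2$. Then $(H\otimes I_Y)(y_1,y_2)=(\sqrt2w_1,\sqrt2w_2)$ has norm at least $2=\|H\|_{\mathrm u}$, although $\|H\|_{\mathcal L(\ell_2^2)}=\sqrt2$.

*The case of $n\times n$ matrices.* An operator on $W_n$ is an $n\times n$ matrix of operators on $Y$. By (A4) it equals $A\otimes I_Y$ plus a compact operator. So $A\mapsto[A\otimes I_Y]$ is a homomorphism of $M_n$ onto the Calkin algebra of $W_n$, and by (1) and Lemma 2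
$$\tfrac12\|A\|_{\mathrm u}\le\|[A\otimes I_Y]\|\le\|A\|_{\mathrm u},$$
with constants that do not depend on $n$. For the unitization, suppose $B$ is another Argyros–Haydon space such that all operators $Y\to B$ and $B\to Y$ are compact; such a pair is built in Section 4. On $W_n\oplus B$ the off-diagonal entries of any operator are compact, and the diagonal entries are $A\otimes I_Y$ and $\lambda I_B$ modulo compacts. So the Calkin algebra of $W_n\oplus B$ is $M_n\times\mathbb R$, which is the unitization of $M_n$.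

*The first attempt for infinite matrices.* The natural try is $W\oplus B$ with $W=\ell_p(Y)$. Every operator $R$ on $W$ still has a matrix with entries $a_{kl}I_Y$ plus compact. But to place $[R]$ in the closure of the finite matrices we need $\|R-Q_mRQ_m\|\to0$, hence $\|R(I-Q_n)\|\to0$. This already fails for $R=I_W$, and that is not repairable by cleverness. For $a\in\ell_\infty$ let $D_a$ multiply row $j$ by $a_j$. Testing (the normalizations of) $w_1^{(k)}$ in row $j$ gives $\|[D_a]\|\ge|a_j|$ for each $j$, so $\|[D_a]\|=\|a\|_\infty$. Thus the Calkin algebra of $W$ contains $\ell_\infty$, and so does that of $W\oplus B$ (extend $D_a$ by $0$ on $B$; the same test vectors work). It is non-separable, whereas $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb R$ is separable. So neither $W$ nor $W\oplus B$ will do.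

What we need is a space that contains the $W_n$ as uniformly as $W\oplus B$ does, and on which no operator can act on infinitely many rows at once, except as a multiple of the identity. We shall replace $W\oplus B$ by a space $\mathcal Z$ that has $B$ as a subspace and $W$ only as a quotient,
$$0\to B\to\mathcal Z\xrightarrow{\ \pi\ }W\to0 .$$
Over each $W_n$ there will be a lifting $j_n:W_n\to\mathcal Z$, $\pi j_n=\mathrm{id}$, with $\|j_n\|\le2$. But if $S:W\to\mathcal Z$ is bounded, $\pi S$ will have to be small on far-out rows.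

The mechanism is a comparison of growth rates. Normalized blocks $w_1,\dots,w_a$ of $W$ satisfy $\|\sum w_i\|\le a^{1/p}$. We shall wire functionals on $W$ into the coordinates $\gamma\in\Gamma$ of $B$, using the free slots $b^*_\gamma=0$ in (A2), so that $\|\sum_{l\le a}Sw_{i_l}\|\ge c\,a/m$ for a weight $1/m$ with $m$ much smaller than $a^{1-1/p}$.

## 4. A pair of incomparable Argyros–Haydon spaces

**Lemma 3.** Let $(x_i)$ be weakly null in $\mathfrak X=\mathfrak X[(m_j),(n_j)]$, $\|x_i\|\ge\delta>0$, $j\in\mathbb N$, $1\le a\le n_{2j}$. There are arbitrarily large $i_1<\dots<i_a$ with $\|\sum_{l\le a}x_{i_l}\|\ge a\delta/(8m_{2j})$.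

*Proof.* We build a chain $\gamma_1,\dots,\gamma_a$ of coordinates, each of type 2 over the previous one, such that the last coordinate adds up contributions from all chosen vectors.

**Step 1: choosing the chain.** Put $m=m_{2j}$, $s_0=0$. Given $s_{l-1}$, choose $i_l$ large (and $>i_{l-1}$) and $q_l>s_{l-1}$, $q_l\ge2j$, such that
$$x_l'=(P_{q_l}-P_{s_{l-1}})x_{i_l}\quad\text{satisfies}\quad\|x_l'-x_{i_l}\|\le2^{-l}\delta/(8m).$$
This is possible: $P_{s_{l-1}}$ has finite rank and $(x_i)$ is weakly null, so $\|P_{s_{l-1}}x_i\|\to0$; then take $q_l$ large. In particular $\|x_l'\|\ge\delta/2$. Since $r_sP_q=r_s$ for $q\ge s$, $x_l'$ vanishes on $\Gamma_{s_{l-1}}$. Also $x_l'=i_{q_l}r_{q_l}x_l'$ and $\|i_{q_l}\|\le2$, so some $\eta_l\in\Gamma_{q_l}$ has $|x_l'(\eta_l)|\ge\frac12\|x_l'\|>0$, and $\eta_l\notin\Gamma_{s_{l-1}}$. Put $s_l=q_l+1$, $b_l^*=\pm e_{\eta_l}^*$ with the sign for which $b_l^*(x_l')\ge\frac12\|x_l'\|$, and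
$$\gamma_1=(s_1,m^{-1},b_1^*),\qquad\gamma_l=(s_l,\gamma_{l-1},m^{-1},b_l^*)\ \ (l\ge2).$$
By (A2) these lie in $\Gamma$: $2j\le q_1+1$, the cut $s_{l-1}$ of $\gamma_l$ is less than $q_l$, and $\gamma_{l-1}$ has age $l-1<n_{2j}$.

**Step 2: evaluating at $\gamma_a$.** Let $l\ge k$. Then $x_k'\in i_{q_k}(\ell_\infty(\Gamma_{q_k}))$ and $q_k\le q_l=s_l-1$, so $x_k'=i_{q_l}r_{q_l}x_k'$ and the recursion in (A1) gives
$$x_k'(\gamma_l)=x_k'(\gamma_{l-1})+m^{-1}b_l^*\big((I-P_{s_{l-1}})x_k'\big),$$
the first term being absent for $l=1$. If $l>k$, then $s_{l-1}\ge s_k>q_k$ and $(I-P_{s_{l-1}})x_k'=0$. If $l=k$, then $P_{s_{k-1}}x_k'=0$ and also $x_k'(\gamma_{k-1})=0$, as $x_k'$ vanishes on $\Gamma_{s_{k-1}}$. Hence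
$$x_k'(\gamma_a)=x_k'(\gamma_k)=m^{-1}b_k^*(x_k')\ge\frac1{2m}\|x_k'\|\ge\frac\delta{4m}\qquad(k\le a).$$

**Step 3: removing the perturbation.** Summing, $\|\sum_{l\le a}x_l'\|\ge\frac{a\delta}{4m}$. The total error is at most $\frac\delta{8m}\le\frac{a\delta}{8m}$. $\square$

**The choice of $Y$ and $B$.** We want two spaces in which, at suitable lengths, RIS sums in one are much smaller than the lower bound of Lemma 3 in the other, and conversely. Choose $(m_j),(m_j')$ in stages $t=0,1,2,\dots$: first $m_{4t+1},\dots,m_{4t+4}$, then $m'_{4t+1},\dots,m'_{4t+4}$, each at least $4$ and at least $(t+1)\cdot(\text{maximum of all chosen before})^2$. Then choose $n_1,n_2$, and successively for $t=0,1,\dots$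
$$n'_{4t+1},n'_{4t+2};\qquad n_{4t+3},n_{4t+4},n_{4t+5},n_{4t+6};\qquad n'_{4t+3},n'_{4t+4},$$
each at least as large as all those chosen before, and large enough that the growth conditions of Section 2 and $n_j\ge m_j^j$, $n_j'\ge(m_j')^j$ hold. Then
$$n_{4t+2}\le n'_{4t},\qquad m'_{4t}\le\frac{m_{4t+2}}{t+1}\qquad(t\ge1),\tag{2}$$
$$n'_{4t+2}\le n_{4t+4},\qquad m_{4t+4}\le\frac{m'_{4t+2}}{t+1}\qquad(t\ge0).\tag{3}$$
For (2): $n_{4t+2}=n_{4(t-1)+6}$ is chosen in round $t-1$, just before $n'_{4(t-1)+3},n'_{4(t-1)+4}=n'_{4t}$; and $m'_{4t}$ belongs to stage $t-1$, $m_{4t+2}$ to stage $t$. For (3): $n'_{4t+2}$ precedes $n_{4t+4}$ in round $t$; and in stage $t$ the $m$'s precede the $m'$'s. Finally, since $n_{2j}\ge m_{2j}^{2j}$ (and likewise with primes), for every $r>1$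
$$\frac{n_{2j}^{1-1/r}}{m_{2j}}\to\infty,\qquad\frac{(n_{2j}')^{1-1/r}}{m_{2j}'}\to\infty .\tag{4}$$
Put $Y=\mathfrak X[(m_j),(n_j)]$ and $B=\mathfrak X[(m_j'),(n_j')]$.

**Lemma 4.** $\mathcal L(Y,B)=\mathcal K(Y,B)$ and $\mathcal L(B,Y)=\mathcal K(B,Y)$.

*Proof.* Let $T:Y\to B$ be non-compact. The $TP_n$ have finite rank, so $\|T(I-P_n)\|\not\to0$, and the gliding hump gives a bounded block sequence $(x_k)$ with $\|Tx_k\|\not\to0$. By (A5)(ii) some RIS is not sent to a null sequence. Passing to a subsequence, we get a $C$-RIS $(y_i)$ with $\|Ty_i\|\ge\delta>0$ for all $i$. It is weakly null by (A3), hence so is $(Ty_i)$. For $t\ge1$ put $a=n_{4t+2}\le n'_{4t}$. Lemma 3 in $B$ with weight $1/m'_{4t}$, and (A5)(i) in $Y$ for the same indices, give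
$$\frac{a\delta}{8m_{4t}'}\le\Big\|\sum_{l\le a}Ty_{i_l}\Big\|\le\|T\|\kappa C\frac a{m_{4t+2}},\qquad\text{so}\quad\delta\le8\kappa C\|T\|\frac{m_{4t}'}{m_{4t+2}}\le\frac{8\kappa C\|T\|}{t+1}$$
for all $t\ge1$, a contradiction. For $T:B\to Y$ the same argument works with (3): take $a=n_{4t+2}'\le n_{4t+4}$, use Lemma 3 in $Y$ with weight $1/m_{4t+4}$ and (A5)(i) in $B$, and get $\delta\le8\kappa C\|T\|m_{4t+4}/m'_{4t+2}\le8\kappa C\|T\|/(t+1)$. $\square$

## 5. The twisted sum $0\to B\to\mathcal Z\to W\to0$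

From now on $W=\ell_p(Y)$ for this $Y$. Besides (U0) we use two facts, in which $C_0=1$ and $r=p$. We keep the letters $C_0$ and $r$ because Section 10 reuses the argument with other values.

**(U1)** If $(w_i)$ is a block sequence in $W$ with $\|w_i\|\le1$, then $\|\sum_{i\in F}w_i\|\le C_0|F|^{1/r}$ for finite $F$, where $r>1$. Hence $(w_i)$ is weakly null: otherwise, up to a sign, $f(w_{i_k})\ge\varepsilon>0$ for some functional $f$ and all $k$, so $\varepsilon N\le\|f\|C_0N^{1/r}$ for all $N$, which is impossible.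

**(U2)** If $f_n\in W^*$, $\|f_n\|\le1$ and $f_n|_{W_n}=0$, then $f_n\to0$ weakly. Indeed $W^*=\ell_q(Y^*)$ and $W^{**}=\ell_p(Y^{**})$, and for $\Phi=(\Phi_j)\in W^{**}$ we have $|\Phi(f_n)|\le\|(\Phi_j)_{j>n}\|\to0$.

**Lemma 5.** If $E^*$ is isomorphic to $\ell_1$ and $R:E\to W$ is bounded, then $\|(I-Q_n)R\|\to0$.

*Proof.* Otherwise there are $\delta>0$ and, for infinitely many $n$, functionals $g_n$ in the unit ball of $W^*$ such that $f_n=g_n\circ(I-Q_n)$ satisfies $\|R^*f_n\|\ge\delta$. By (U2), $f_n\to0$ weakly along these $n$, so $R^*f_n\to0$ weakly in $E^*\cong\ell_1$, hence in norm by the Schur property. This is a contradiction. $\square$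

From now on $\Gamma,\Gamma_n,\Delta_n,\beta_\gamma,b_\gamma^*,\dots$ refer to $B$, and the maps of (A1) for $B$ are written $i_{s,n}^B,i_n^B$. Let
$$V_n=W_n\oplus_\infty\ell_\infty(\Gamma_n),\qquad r_n:W\oplus_\infty\ell_\infty(\Gamma)\to V_n,\quad r_n(w,u)=(Q_nw,u|_{\Gamma_n}),$$
and similarly $r_n:V_m\to V_n$ for $m\ge n$.

**Step 1: a supply of functionals on $W$.** We fix countably many functionals, each to be used infinitely often. We say $f\in W^*$ is *supported in the rows $(s,l]$* if $f=f\circ(Q_l-Q_s)$. For $0\le s<l$ the vectors with row support in $(s,l]$ form a separable space. Take norming functionals, within this space, of the members of a dense sequence and compose them with $Q_l-Q_s$. This yields a countable set $D_{s,l}$ in the unit ball of $W^*$, of functionals supported in the rows $(s,l]$, such that every $w$ with row support in $(s,l]$ admits $y^*\in D_{s,l}$ with $y^*(w)\ge\frac12\|w\|$. Indeed, if $\|w-w_k\|\le\frac14\|w\|$ and $y^*$ norms $w_k$, then $y^*(w)\ge\|w_k\|-\frac14\|w\|\ge\frac12\|w\|$.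 Let $D=\bigcup_{s<l}D_{s,l}$ and let $(y_n^*)_{n\ge1}$ be a sequence in $D$ in which every element of $D$ occurs infinitely often.

**Step 2: wiring them into the free slots.** For $\gamma\in\Delta_{n+1}$ of weight $1/m'_{2j}$ for some $j$, with $b_\gamma^*=0$ and cut $s$, put $y_\gamma^*=y_n^*$ if $y_n^*$ is supported in the rows $(s,n]$. In all other cases put $y_\gamma^*=0$. Let
$$h_\gamma^*(w,u)=b_\gamma^*(u)+y_\gamma^*(w)\qquad\text{on }V_n.$$
At least one summand vanishes, so $\|h_\gamma^*\|\le1$. Define $i_{n,n+1}:V_n\to V_{n+1}$ by $(w,u)\mapsto(w,u')$, where $u'|_{\Gamma_n}=u$ and, for $\gamma\in\Delta_{n+1}$ and $v=(w,u)$,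
$$u'(\gamma)=\tilde c_\gamma^*(v)=\begin{cases}\beta_\gamma h_\gamma^*(v)&\text{type 1},\\u(\xi)+\beta_\gamma h_\gamma^*(v-i_{s,n}r_sv)&\text{type 2 with cut }s,\end{cases}\qquad i_{s,n}=i_{n-1,n}\cdots i_{s,s+1}.\tag{5}$$

*Example.* If we had put $y_\gamma^*=0$ for all $\gamma$, then $i_{s,n}(w,u)=(w,i^B_{s,n}u)$ and the construction would return the direct sum $W\oplus B$, which failed. With the wiring, let $\gamma=(n+1,1/m'_{2j},0)$ be of type 1 and let $y_n^*$ be supported in the rows $(0,n]$. Then $i_{n,n+1}(w,0)$ has the value $y_n^*(w)/m_{2j}'$ at $\gamma$. The first component of the vector is felt in the second.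

**Lemma 6.** $\|i_{s,n}\|\le2$ for all $s\le n$.

*Proof.* Induction on $n$; for $n=1$ the map is the identity. Suppose the claim holds up to $n$. Let $s\le n$, $v=(w,u)\in V_s$, $\|v\|\le1$. The $W$-component of $i_{s,n+1}v$ is $w$, and its coordinates in $\Gamma_n$ are those of $i_{s,n}v$, so only $\gamma\in\Delta_{n+1}$ must be checked. Recall $\beta_\gamma\le\frac14$. For type 1, $|\tilde c_\gamma^*(i_{s,n}v)|\le2\beta_\gamma\le\frac12$. Let $\gamma$ be of type 2 with cut $t$.

If $t\ge s$, then $r_ti_{s,n}v=i_{s,t}v$, so $i_{t,n}r_ti_{s,n}v=i_{t,n}i_{s,t}v=i_{s,n}v$ and the $h_\gamma^*$-term vanishes. The value is the $\xi$-coordinate of $i_{s,t}v$, of modulus at most $2$.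

If $t<s$, then $r_ti_{s,n}v=r_tv$, and the value is $u(\xi)+\beta_\gamma h_\gamma^*(i_{s,n}v-i_{t,n}r_tv)$, of modulus at most $1+\frac14(2+2)=2$. $\square$

So we get limit maps $i_n:V_n\to W\oplus_\infty\ell_\infty(\Gamma)$ with $\|i_n\|\le2$, $r_ni_n=I$, $i_{n+1}i_{n,n+1}=i_n$, and $r_mi_n=i_{n,m}$ for $m\ge n$.

**Definition (the space $\mathcal Z$).**
$$\mathcal Z=\overline{\bigcup_ni_n(V_n)},\qquad P_n=i_nr_n,\qquad\pi(w,u)=w,\qquad j_n:W_n\to\mathcal Z,\ j_n(w)=i_n(w,0).$$

The union is increasing, since $i_n=i_{n+1}i_{n,n+1}$, and the $V_n$ are separable, so $\mathcal Z$ is separable. We have $\|P_n\|\le2$. For $n\le m$, $P_nP_m=i_nr_nr_mi_mr_m=i_nr_n=P_n$, and $P_mP_n=i_mi_{n,m}r_n=i_nr_n=P_n$; so $P_nP_m=P_{\min(n,m)}$. On $i_m(V_m)$ we have $P_n=I$ for $n\ge m$, hence $P_nz\to z$ for all $z\in\mathcal Z$ by boundedness. Furthermore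
$$\pi P_n=Q_n\pi,\qquad\|\pi\|\le1,\qquad\pi j_n=\mathrm{id}_{W_n},\qquad\|j_n\|\le2 .$$
The range of $P_n$ is infinite-dimensional, because it contains $j_n(W_n)$.

**Lemma 7.** (a) $\pi:\mathcal Z\to W$ is onto. (b) $\ker\pi=\{0\}\oplus B$. (c) $\hat P_n(w,u)=i_n(0,u|_{\Gamma_n})$ defines a finite-rank operator $\mathcal Z\to\{0\}\oplus B$ of norm at most $2$, and on $\{0\}\oplus B$ it agrees with $P_n$, that is, with the FDD projection of $B$.

*Proof.* (a) Every $w$ in the dense subspace $\bigcup_nW_n$ has a lift $j_n(w)$ of norm at most $2\|w\|$. A general $w\in W$ is an absolutely convergent sum of elements of $\bigcup W_n$, and the sum of their lifts is a lift of $w$.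

(b) For $w=0$ the recursion (5) is that of (A1), so $i_n(0,u)=(0,i_n^Bu)$ by induction. This gives "$\supset$". If $z=(0,u)\in\mathcal Z$, then $z=\lim P_nz=\lim(0,i_n^B(u|_{\Gamma_n}))\in\{0\}\oplus B$.

(c) Immediate from $i_n(0,u)=(0,i_n^Bu)$ and $\|i_n\|\le2$. $\square$

We identify $\ker\pi$ with $B$. By the open mapping theorem $\pi$ induces an isomorphism $\mathcal Z/B\cong W$, so every operator on $\mathcal Z$ that vanishes on $B$ has the form $S\pi$ with $S$ bounded on $W$.

**Lemma 8.** Every compact $R:B\to E$ ($E$ any Banach space) extends to a compact operator $\mathcal Z\to E$.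

*Proof.* The FDD of $B$ is shrinking, so $(P_n|_B)^*\to I$ pointwise on $B^*$. The operators are uniformly bounded, so convergence is uniform on compact sets. As $R^*$ is compact (Schauder), $\|R-RP_n\|=\|R^*-(P_n|_B)^*R^*\|\to0$. Choose $n_1<n_2<\cdots$ with $\|R-RP_{n_k}\|\le2^{-k}$ and put
$$R'=R\hat P_{n_1}+\sum_{k\ge1}R(P_{n_{k+1}}-P_{n_k})\hat P_{n_{k+1}} .$$
The series converges in norm because $\|R(P_{n_{k+1}}-P_{n_k})\|\le2^{-k}+2^{-k-1}$ and $\|\hat P_n\|\le2$; its terms have finite rank, so $R'$ is compact. On $B$, $\hat P_n=P_n$, and the series telescopes to $\lim RP_{n_k}=R$. $\square$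

## 6. Embedding $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb R$ into the Calkin algebra of $\mathcal Z$

**Step 1: the homomorphism on finite matrices.** We lift $A\otimes I_Y$ by $j_n$ and check that the choice of $n$ does not matter modulo compacts. For $A$ supported in $\{1,\dots,n\}^2$ let
$$\hat A^{(n)}=j_n(A\otimes I_Y)Q_n\pi\in\mathcal L(\mathcal Z),\qquad\|\hat A^{(n)}\|\le2\|A\|_{\mathrm u}.$$
For $w\in W_n$, $(j_{n+1}-j_n)w=i_{n+1}\big((w,0)-i_{n,n+1}(w,0)\big)\in i_{n+1}(0\oplus\ell_\infty(\Delta_{n+1}))$, a finite-dimensional space. Since $\hat A^{(n+1)}-\hat A^{(n)}=(j_{n+1}-j_n)(A\otimes I_Y)Q_n\pi$, the class $\Theta(A)=[\hat A^{(n)}]$ does not depend on $n$. As $\pi j_n=\mathrm{id}$, we have $\hat A^{(n)}\hat C^{(n)}=\widehat{AC}^{(n)}$. So $\Theta$ is a homomorphism on finitely supported matrices with $\|\Theta(A)\|\le2\|A\|_{\mathrm u}$.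

**Step 2: $\|\Theta(A)\|\ge\frac14\|A\|_{\mathrm u}$.** We push the test vectors of Lemma 2 into $\mathcal Z$. Let $z_k=j_ny^{(k)}$. This sequence is weakly null, $\|z_k\|\le4$, and $\|\hat A^{(n)}z_k\|\ge\|\pi\hat A^{(n)}z_k\|=\|(A\otimes I_Y)y^{(k)}\|\ge\|A\|_{\mathrm u}$. Apply (1). Hence $\Theta$ extends to an isomorphic embedding of the algebra $\mathcal K(\ell_p)_{\mathrm u}$, with closed range.

**Step 3: the unit has distance at least $\frac14$ from this range.** For an $n\times n$ matrix $A$ let $z_k=j_{n+1}(0,\dots,0,w_1^{(k)})$, with $w_1^{(k)}$ from Lemma 1 in row $n+1$. Then $(z_k)$ is weakly null, $1\le\|\pi z_k\|\le\|z_k\|\le4$, and $\hat A^{(n)}z_k=0$. By (1), $\|[I-\hat A^{(n)}]\|\ge\frac14$. Finite matrices are dense in $\mathcal K(\ell_p)_{\mathrm u}$, so the claim follows.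

**Step 4: adding the unit.** Put $\Theta(A,\lambda)=\lambda1+\Theta(A)$, a continuous unital homomorphism on $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb R$. Step 3 gives $\|\Theta(A,\lambda)\|\ge\frac14|\lambda|$, and then
$$\tfrac14\|A\|_{\mathrm u}\le\|\Theta(A)\|\le\|\Theta(A,\lambda)\|+|\lambda|\le5\|\Theta(A,\lambda)\|.$$
So $\Theta$ is an isomorphism onto its closed range. What remains is to prove that $\Theta$ is onto.

## 7. Block sequences of $W$ do not lift

**Lemma 9.** $\mathcal L(W,B)=\mathcal K(W,B)$. Moreover, if $G\in\mathcal L(W,Y)$ and $(w_i)$ is a bounded block sequence in $W$, then $\|Gw_i\|\to0$.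

*Proof.* Let $G\in\mathcal L(W,E)$ with $E\in\{B,Y\}$, and let $(M_j,N_j)$ be the parameters of $E$. Suppose $(w_i)$ is a block sequence with $\|w_i\|\le1$ and, after passing to a subsequence, $\|Gw_i\|\ge\delta>0$. By (U1), $(Gw_i)$ is weakly null. Lemma 3 in $E$ with $a=N_{2j}$, together with (U1), gives indices with
$$\frac{a\delta}{8M_{2j}}\le\Big\|\sum_{l\le a}Gw_{i_l}\Big\|\le\|G\|C_0a^{1/r},\qquad\text{i.e.}\quad\frac{N_{2j}^{1-1/r}}{M_{2j}}\le\frac{8C_0\|G\|}\delta\quad\text{for all }j,$$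
contradicting (4). So $\|Gw_i\|\to0$ for every bounded block sequence. If $E=B$, the gliding hump with the projections $Q_n$ now yields $\|G(I-Q_n)\|\to0$, and $GQ_n$ is compact by Lemma 4, applied to each of the $n$ rows. Hence $G$ is compact. $\square$

Before the key lemma, here is the case of two blocks. Suppose $f_1,f_2\in D$ are supported in the rows $(0,q_1]$ and $(s_1,q_2]$ with $q_1<s_1<q_2<s_2$, and $\gamma_1=(s_1,m^{-1},0)$, $\gamma_2=(s_2,\gamma_1,m^{-1},0)$ satisfy $y_{\gamma_1}^*=f_1$, $y_{\gamma_2}^*=f_2$. Let $z_1=(w_1,u_1)\in i_{q_1}(V_{q_1})$, and let $z_2=(w_2,u_2)\in i_{q_2}(V_{q_2})$ with $r_{s_1}z_2=0$. By (5), $u_1(\gamma_1)=m^{-1}f_1(w_1)$, and this is also $u_1(\gamma_2)$, because $f_2(w_1)=0$ and $f_2$ ignores rows up to $s_1$. Also $u_2(\gamma_2)=0+m^{-1}f_2(w_2)$. So the single coordinate $\gamma_2$ shows $\|z_1+z_2\|\ge m^{-1}(f_1(w_1)+f_2(w_2))$. Contributions add as in $\ell_1$. The local lifts $j_n$ escape this: for $n\ge s_1$ and $f_1(w_1)\ne0$, $j_n(w_1)$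 has coordinate $0$ at $\gamma_1$, so it does not lie in $i_{q_1}(V_{q_1})$. A single bounded $S$ on all of $W$ cannot escape, because each $Sw_i$ is, up to a small error, of some finite level.

**Lemma 10.** If $S\in\mathcal L(W,\mathcal Z)$ and $R=\pi S\in\mathcal L(W)$, then $\|R(I-Q_n)\|\to0$.

*Proof.* Suppose not. By the gliding hump there are $\delta>0$ and a block sequence $(w_i)$ in $W$ with $\|w_i\|\le1$ and $\|Rw_i\|\ge\delta$. Let $z_i=Sw_i=(Rw_i,u_i)$.

**Step 1: $\|P_nz_i\|\to0$ as $i\to\infty$, for each $n$.** This replaces the finite rank of $P_n$ used in Lemma 3. For each $k$ the $k$-th row of $R$ is in $\mathcal L(W,Y)$, so by Lemma 9 each row of $Rw_i$ tends to $0$ in norm; hence $\|Q_nRw_i\|\to0$. As $(w_i)$ is weakly null, so is $(z_i)$, and $u_i(\gamma)\to0$ for each $\gamma$. Thus $\|P_nz_i\|\le2\|r_nz_i\|\to0$.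

**Step 2: choosing the chain.** We repeat Lemma 3, with functionals from $D$ in place of the $b_l^*$. Fix $j$ and put $m=m_{2j}'$, $a=n_{2j}'$, $s_0=0$, $P_0=0$. Inductively for $l=1,\dots,a$: given $s_{l-1}$ (and $\gamma_{l-1}\in\Delta_{s_{l-1}}$ if $l\ge2$), choose $i_l>i_{l-1}$ by Step 1 and then $q_l>s_{l-1}$, $q_l\ge2j$, such that
$$z_l'=(P_{q_l}-P_{s_{l-1}})z_{i_l}\quad\text{satisfies}\quad\|z_l'-z_{i_l}\|\le2^{-l}\delta/(8m).$$
Then $\|\pi z_l'\|\ge\delta/2$, and $\pi z_l'=(Q_{q_l}-Q_{s_{l-1}})\pi z_{i_l}$ has row support in $(s_{l-1},q_l]$. Choose $f_l\in D_{s_{l-1},q_l}$ with $f_l(\pi z_l')\ge\frac12\|\pi z_l'\|\ge\frac\delta4$. Since $f_l$ occurs infinitely often in $(y_n^*)$, choose $n\ge q_l$ with $y_n^*=f_l$. Put $s_l=n+1$ and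
$$\gamma_1=(s_1,m^{-1},0),\qquad\gamma_l=(s_l,\gamma_{l-1},m^{-1},0)\quad(l\ge2).$$
By (A2), $\gamma_l\in\Delta_{s_l}$: $2j\le q_1\le s_1$, the cut satisfies $s_{l-1}<q_l\le n$, and $\gamma_{l-1}$ has age $l-1<n_{2j}'$. Moreover $y_{\gamma_l}^*=f_l$: the weight is $1/m'_{2j}$, $b_{\gamma_l}^*=0$, the cut is $s_{l-1}$, and $y_n^*=f_l$ is supported in the rows $(s_{l-1},q_l]\subset(s_{l-1},n]$.

**Step 3: evaluating at $\gamma_a$.** Write $z_k'=(w_k',u_k')$. Let $l\ge k$. Then $z_k'\in i_{q_k}(V_{q_k})\subset i_{s_l-1}(V_{s_l-1})$, so $u_k'(\gamma_l)=\tilde c_{\gamma_l}^*(r_{s_l-1}z_k')$. Here $h_{\gamma_l}^*=f_l$ sees only rows beyond $s_{l-1}$, while $\pi P_{s_{l-1}}z_k'$ has only rows up to $s_{l-1}$. So (5) becomes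
$$u_k'(\gamma_l)=u_k'(\gamma_{l-1})+m^{-1}f_l(w_k'),$$
the first term being absent for $l=1$. If $l<k$, then $r_{s_{k-1}}z_k'=0$ and $\gamma_l\in\Gamma_{s_{k-1}}$, so $u_k'(\gamma_l)=0$. Finally $f_l(w_k')=0$ for $l\ne k$, because the row sets $(s_{l-1},q_l]$ are disjoint ($q_l<s_l$). Hence
$$u_k'(\gamma_a)=m^{-1}f_k(w_k')\ge\frac\delta{4m}\qquad(k\le a),\qquad\text{so}\qquad\Big\|\sum_{l\le a}z_l'\Big\|\ge\sum_{k\le a}u_k'(\gamma_a)\ge\frac{a\delta}{4m}.$$

**Step 4: comparing growth rates.** Since $\sum_l\|z_l'-z_{i_l}\|\le\frac\delta{8m}\le\frac{a\delta}{8m}$, (U1) gives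
$$\frac{a\delta}{8m}\le\Big\|\sum_{l\le a}z_{i_l}\Big\|\le\|S\|\Big\|\sum_{l\le a}w_{i_l}\Big\|\le\|S\|C_0a^{1/r}.$$
Thus $(n_{2j}')^{1-1/r}/m_{2j}'\le8C_0\|S\|/\delta$ for all $j$, contradicting (4). $\square$

In particular $\pi$ has no bounded right inverse $S$, since then $R=I_W$.

## 8. Every operator on $\mathcal Z$ is in the range of $\Theta$ modulo compacts

Let $T\in\mathcal L(\mathcal Z)$.

**Step 1: $T=\lambda I+S\pi+{}$compact, with $S\in\mathcal L(W,\mathcal Z)$.** We first push $T(B)$ into $B$ by a compact correction, then use (A4) on $B$. Let $R_0=\pi T|_B:B\to W$. Each row of $R_0$ is in $\mathcal L(B,Y)=\mathcal K(B,Y)$ by Lemma 4, so $Q_nR_0$ is compact. By (A3) and Lemma 5, $\|(I-Q_n)R_0\|\to0$. So $R_0$ is compact. Extend it to a compact $R':\mathcal Z\to W$ by Lemma 8.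

Next we lift $R'$ compactly. Since $Q_m\to I$ uniformly on compact sets, we can choose $m_1<m_2<\cdots$ with $\|(I-Q_{m_k})R'\|\le2^{-k}$. Put $Q_{m_0}=0$ and
$$K_1=\sum_{k\ge1}j_{m_k}(Q_{m_k}-Q_{m_{k-1}})R'.$$
As $Q_{m_k}-Q_{m_{k-1}}=Q_{m_k}(I-Q_{m_{k-1}})$, the $k$-th term has norm at most $2\cdot2^{-(k-1)}$ for $k\ge2$. So the series converges in norm, $K_1$ is compact, and $\pi K_1=\lim_kQ_{m_k}R'=R'$.

Hence $\pi(T-K_1)|_B=0$, i.e. $(T-K_1)(B)\subset B$. By (A4), $(T-K_1)|_B=\lambda I+K_2$ with $K_2\in\mathcal K(B)$. Extend $K_2$ to a compact $K_2':\mathcal Z\to B\subset\mathcal Z$ by Lemma 8. Then $T-\lambda I-K_1-K_2'$ vanishes on $B=\ker\pi$, so it equals $S\pi$ with $S\in\mathcal L(W,\mathcal Z)$.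

**Step 2: $R=\pi S$ is a norm limit of its truncations.** By Lemma 10, $\|R(I-Q_n)\|\to0$. For each $n$, $\|(I-Q_m)RQ_n\|\to0$ as $m\to\infty$, by Lemma 5 with $E=W_n\cong Y^n$, whose dual is isomorphic to $\ell_1$. Given $\varepsilon>0$, choose $n$ with $\|R(I-Q_n)\|\le\varepsilon$ and then $m_0\ge n$ with $\|(I-Q_m)RQ_n\|\le\varepsilon$ for $m\ge m_0$. For such $m$,
$$R-Q_mRQ_m=R(I-Q_n)(I-Q_m)+(I-Q_m)RQ_n+(I-Q_m)R(I-Q_n)Q_m$$
has norm at most $3\varepsilon$. (The first term is $R(I-Q_m)$; the other two add up to $(I-Q_m)RQ_m$.) So there are new indices $m_1<m_2<\cdots$ such that $R_k=Q_{m_k}RQ_{m_k}$ satisfies $\|R-R_k\|\le2^{-k}$. Reset $R_0=0$ and put $A_0=0$.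

**Step 3: $[S\pi]\in\Theta(\mathcal K(\ell_p)_{\mathrm u})$.** We build a lift $S^\#$ of $R$ out of finite matrices and compare it with $S$. By (A4) for $Y$ the entries of the operator matrix $R_k$ are of the form $a_{il}I_Y+{}$compact. So $R_k=(A_k\otimes I_Y)Q_{m_k}+{}$compact, with $A_k$ an $m_k\times m_k$ matrix. Let
$$S^\#=\sum_{k\ge1}j_{m_k}(R_k-R_{k-1})\in\mathcal L(W,\mathcal Z).$$
This makes sense and converges in norm, since $R_k-R_{k-1}$ has values in $W_{m_k}$, $\|j_{m_k}\|\le2$ and $\|R_k-R_{k-1}\|\le3\cdot2^{-k}$ for $k\ge2$. Then $\pi S^\#=\lim R_k=R=\pi S$, so $S-S^\#$ maps $W$ into $B$ and is compact by Lemma 9. Also $j_{m_k}(R_k-R_{k-1})\pi$ equals $j_{m_k}\big((A_k-A_{k-1})\otimes I_Y\big)Q_{m_k}\pi$ plus a compact operator, so its class is $\Theta(A_k-A_{k-1})$. Summing,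
$$[S\pi]=[S^\#\pi]=\lim_N\Theta(A_N),$$
and the limit is in $\Theta(\mathcal K(\ell_p)_{\mathrm u})$ because that range is closed.

Thus $[T]=\lambda1+[S\pi]$ is in the range of $\Theta$. With Section 6 this proves Theorem 1 for $\mathbb K=\mathbb R$.

## 9. Complex scalars by complexification

Let $\mathcal Z$ be the real space above and $\mathcal Z_{\mathbb C}$ its complexification with norm $\|x+iy\|=\sup_\theta\|x\cos\theta+y\sin\theta\|$. For $F\in\mathcal L(\mathcal Z)$ let $F_{\mathbb C}(x+iy)=Fx+iFy$. We use that $\|F_{\mathbb C}\|=\|F\|$, that $\|x+iy\|\ge\max(\|x\|,\|y\|)$ (take $\theta=0,\pi/2$), and that $\|x\|_{\mathcal Z_{\mathbb C}}=\|x\|$ for $x\in\mathcal Z$.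

**Step 1: the Calkin algebra of $\mathcal Z_{\mathbb C}$ is the complexification of that of $\mathcal Z$.** Every $T\in\mathcal L(\mathcal Z_{\mathbb C})$ is uniquely $T=F_{\mathbb C}+iG_{\mathbb C}$, where $F,G$ are the real and imaginary parts of $T|_{\mathcal Z}$, and $T$ is compact if and only if $F,G$ are. If $K=K_{1,\mathbb C}+iK_{2,\mathbb C}$ is compact, then evaluating on $x\in\mathcal Z$ gives $\|T+K\|\ge\max(\|F+K_1\|,\|G+K_2\|)$; and $\|T+K\|\le\|F+K_1\|+\|G+K_2\|$. Hence
$$\max(\|[F]\|,\|[G]\|)\le\|[T]\|\le\|[F]\|+\|[G]\|,$$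
so the Calkin algebra of $\mathcal Z_{\mathbb C}$ is the algebraic complexification of that of $\mathcal Z$, with an equivalent norm.

**Step 2: the same for the matrix algebra.** For a nonnegative matrix the norms on real and complex $\ell_p$ agree, since $\big||A|x\big|\le|A||x|$. For real $A,C$ the entrywise inequalities $|A|,|C|\le|A+iC|\le|A|+|C|$ give
$$\max(\|A\|_{\mathrm u},\|C\|_{\mathrm u})\le\|A+iC\|_{\mathrm u}\le\|A\|_{\mathrm u}+\|C\|_{\mathrm u}.$$
So the complex algebra $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb C$ is the complexification of the real algebra $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb R$, with an equivalent norm.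

Hence the real isomorphism $\Theta$ complexifies to a Banach algebra isomorphism of $\mathcal K(\ell_p)_{\mathrm u}\oplus\mathbb C$ onto the Calkin algebra of the separable space $\mathcal Z_{\mathbb C}$. Theorem 1 is proved. $\blacksquare$

## 10. Unconditional bases other than that of $\ell_p$, almost isometry, and closed ideals

Let $U$ be a Banach space with a normalized $1$-unconditional basis $(e_j)$: the norm depends only on the moduli of the coordinates and is monotone in them. Let $\mathcal K(U)_{\mathrm u}$ be the completion of the finitely supported matrices under $\|A\|_{\mathrm u}=\||A|\|_{\mathcal L(U)}$.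

**Definition ($\psi_U$).** $\psi_U(N)=\sup\|\sum_{i\le N}u_i\|$ over successive finitely supported blocks $u_1<\dots<u_N$ in $U$ with $\|u_i\|\le1$.

*Example.* $\psi_{\ell_p}(N)=N^{1/p}$, and $\psi_{\ell_1}(N)=N$.

**Theorem 2.** Suppose $\psi_U(N)<N$ for some $N\ge2$ and $U$ contains no isomorphic copy of $c_0$ (for example, $U$ superreflexive, or $U=\ell_p$ with $1<p<\infty$). Then:

1. The unitization of $\mathcal K(U)_{\mathrm u}$ is isomorphic to the Calkin algebra of some Banach space $\mathcal Z$, for $\mathbb K=\mathbb R$ or $\mathbb C$.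
2. For $\mathbb K=\mathbb R$ and $\varepsilon>0$, $\mathcal Z$ can be chosen so that $(1+\varepsilon)^{-1}\|A\|_{\mathrm u}\le\|\Theta(A)\|\le(1+\varepsilon)\|A\|_{\mathrm u}$ for $A\in\mathcal K(U)_{\mathrm u}$.
3. $\mathcal L(\mathcal Z)$ has exactly four closed two-sided ideals, $\{0\}\subsetneq\mathcal K(\mathcal Z)\subsetneq\mathcal J\subsetneq\mathcal L(\mathcal Z)$, where $\mathcal J$ has codimension $1$ and $\mathcal J/\mathcal K(\mathcal Z)\cong\mathcal K(U)_{\mathrm u}$.

*The examples in the hypothesis.* For $\ell_p$ we have $N^{1/p}<N$, and a reflexive space contains no $c_0$. Let $U$ be superreflexive; again there is no $c_0$. Suppose $\psi_U(N)=N$ for all $N$. Then for all $N$ and $\varepsilon\in(0,1)$ there are blocks with $\|u_i\|\le1$ and $\|\sum_{i\le N}u_i\|\ge N-\varepsilon$. For $0\le a_i\le1$,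
$$\Big\|\sum a_iu_i\Big\|\ge(N-\varepsilon)-\sum(1-a_i)=\sum a_i-\varepsilon .$$
By $1$-unconditionality, $\|\sum a_iu_i\|\ge1-\varepsilon$ for all scalars with $\sum|a_i|=1$. So $U$ contains the spaces $\ell_1^N$ uniformly and is not superreflexive, a contradiction.

*Proof of (1), real scalars.* Let $W=U(Y)$: sequences $(y_j)$ for which $\sum\|y_j\|e_j$ converges in $U$, with norm $\|(\|y_j\|)_j\|_U$. Sections 3 and 5–8 used about $\ell_p$ only (U0) (with $U$ in place of $\ell_p$), (U1) with some $C_0$ and $r>1$, and (U2). (U0) is clear. In Lemma 2, $\|A\|_{\mathrm u}$ for an $n\times n$ matrix is the norm of $|A|$ on the span of $e_1,\dots,e_n$, since the basis projections are contractive. $W_n$ is isomorphic to $Y^n$. So it is enough to verify (U1) and (U2).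

**Step 1: (U1).** Grouping $MN$ blocks into $M$ groups of $N$ gives $\psi_U(MN)\le\psi_U(M)\psi_U(N)$; also $\psi_U$ is nondecreasing and at least $1$. Take $N\ge2$ with $\psi_U(N)<N$ and $1<r<\infty$ with $\psi_U(N)\le N^{1/r}$. For $N^k\le n<N^{k+1}$,
$$\psi_U(n)\le\psi_U(N^{k+1})\le N^{(k+1)/r}\le N^{1/r}n^{1/r}.$$
The norm sequences of the members of a block sequence of $W$ form a block sequence of $U$, so (U1) holds with $C_0=N^{1/r}$. Weak nullity follows as in Section 5, and in the same way bounded block sequences of $U$ are weakly null.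

**Step 2: $U$ is reflexive.** The basis is shrinking: if $f\in U^*$ were not small on tails, the gliding hump would give a bounded block sequence $(u_i)$ with $\inf_i|f(u_i)|>0$, which is not weakly null. A theorem of James says that an unconditional basis of a space without a copy of $c_0$ is boundedly complete; another one says that a space with a shrinking and boundedly complete basis is reflexive. Hence $U$ is reflexive, $(e_j^*)$ is a normalized $1$-unconditional basis of $U^*$, it is boundedly complete, and its biorthogonal sequence in $U^{**}=U$ is $(e_j)$, which is boundedly complete too.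

**Step 3: duals of vector-valued sequence spaces.** Let $V$ have a normalized $1$-unconditional basis $(v_j)$ whose biorthogonal functionals $(v_j^*)$ form a boundedly complete basis of $V^*$, and let $F\ne0$ be a Banach space. We claim $V(F)^*=V^*(F^*)$ isometrically via $f\mapsto(f_j)$, where $f_j$ is the restriction of $f$ to row $j$. Put $g_n=\sum_{j\le n}\|f_j\|v_j^*$. For $w=(y_j)$, $|f(Q_nw)|\le\sum_{j\le n}\|f_j\|\|y_j\|\le\|g_n\|\|w\|$. Conversely, by unconditionality $\|g_n\|$ is the supremum of $g_n(a)$ over $a=\sum_{j\le n}a_jv_j$ with $a_j\ge0$, $\|a\|\le1$. Given $\eta>0$, take $y_j$ with $\|y_j\|\le1$, $f_j(y_j)\ge(1-\eta)\|f_j\|$; then $w=(a_jy_j)_{j\le n}$ has $\|w\|\le1$ and $f(w)\ge(1-\eta)g_n(a)$. So $\|f\circ Q_n\|=\|g_n\|$. As $\sup_n\|g_n\|\le\|f\|$, bounded completeness shows that $\sum\|f_j\|v_j^*$ converges, so $(f_j)\in V^*(F^*)$. Since $f\circ Q_n\to f$ pointwise, $\|f\|=\sup_n\|g_n\|=\|(f_j)\|_{V^*(F^*)}$. Every $(f_j)\in V^*(F^*)$ arises, from $f(w)=\sum f_j(y_j)$.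

**Step 4: (U2).** By Steps 2 and 3, first with $V=U$, $F=Y$ and then with $V=U^*$, $F=Y^*$, we get $W^*=U^*(Y^*)$ and $W^{**}=U(Y^{**})$. Let $f_n\in W^*$, $\|f_n\|\le1$, $f_n|_{W_n}=0$, so that the first $n$ rows of $f_n$ vanish. For $\Phi=(\Phi_j)\in W^{**}$, $|\Phi(f_n)|\le\|(\Phi_j)_{j>n}\|_{U(Y^{**})}\to0$. This is (U2), and (1) is proved for $\mathbb K=\mathbb R$.

*Proof of (1), complex scalars.* Let $U_{\mathbb R}$ be the real closed span of the basis of $U$. It has the same numbers $\psi(N)$, because $\|u\|=\||u|\|$ and, for disjoint supports, $|\sum u_i|=\sum|u_i|$. It contains no copy of real $c_0$: if $J:c_0\to U_{\mathbb R}$ satisfied $c\|a\|\le\|Ja\|\le c'\|a\|$ with $c>0$ for all $a$, then $a+ib\mapsto Ja+iJb$ would embed complex $c_0$ into $U$, since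
$$\|Ja+iJb\|\ge\max(\|Ja\|,\|Jb\|)\ge c\max(\|a\|,\|b\|)\ge\tfrac c2\|a+ib\| .$$
For real $A$ the values $\|A\|_{\mathrm u}$ over $U_{\mathbb R}$ and $U$ agree, as in Section 9. So the real case applies to $U_{\mathbb R}$, and Section 9 finishes the proof.

*Proof of (2).* Choose $m_1,m_1'$ large. The induction in Lemma 6 gives a bound $\lambda$ in place of $2$ whenever $1+2\lambda\beta\le\lambda$ for all weights $\beta$: type 1 gives $\lambda\beta\le\lambda$, type 2 with $t\ge s$ gives $\lambda$, and type 2 with $t<s$ gives $1+\beta\cdot2\lambda$. As all weights of $B$ are at most $1/m_1'$, we may take $\lambda_B=(1-2/m_1')^{-1}$ for $i_n$. The same induction for $Y$ alone (no $W$-component) gives $\lambda_Y=(1-2/m_1)^{-1}$ for $i_n^Y$. Then in Lemmas 1 and 2 the upper constant $2$ becomes $\lambda_Y$, so $\|y^{(k)}\|\le\lambda_Y$; in Section 6, $\|z_k\|\le\lambda_Y\lambda_B$ in Step 2 and $\|\hat A^{(n)}\|\le\lambda_B\|A\|_{\mathrm u}$. Hence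
$$(\lambda_Y\lambda_B)^{-1}\|A\|_{\mathrm u}\le\|\Theta(A)\|\le\lambda_B\|A\|_{\mathrm u},$$
and $\lambda_Y\lambda_B\le1+\varepsilon$ if $m_1,m_1'$ are large enough.

*Proof of (3).*

**Step 1: entries of elements of $\mathcal K(U)_{\mathrm u}$.** The truncations to $\{1,\dots,n\}^2$ are contractive for $\|\cdot\|_{\mathrm u}$ and converge to the identity on finitely supported matrices, hence on all of $\mathcal K(U)_{\mathrm u}$. The entries are functionals of norm at most one. So $A\in\mathcal K(U)_{\mathrm u}$ is determined by its entries, and its diagonal entries tend to $0$.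

**Step 2: closed ideals of $\mathcal K(U)_{\mathrm u}\oplus\mathbb K$.** Let $I\ne\{0\}$ be a closed ideal and $0\ne(A,\lambda)\in I$. Then
$$E_{i,i}(A,\lambda)E_{k,k}=(a_{ik}+\lambda\delta_{ik})E_{i,k}\in I .$$
If all of these vanish, then $a_{ik}=-\lambda\delta_{ik}$; as $a_{ii}\to0$, we get $\lambda=0$ and then $A=0$, a contradiction. So some $E_{i,k}\in I$, hence $E_{a,b}=E_{a,i}E_{i,k}E_{k,b}\in I$ for all $a,b$, and $I\supset\mathcal K(U)_{\mathrm u}$. This has codimension $1$, so $I$ is $\mathcal K(U)_{\mathrm u}$ or everything.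

**Step 3: closed ideals of $\mathcal L(\mathcal Z)$ containing $\mathcal K(\mathcal Z)$.** They correspond to the closed ideals of the Calkin algebra. By (1) and Step 2 they are $\mathcal K(\mathcal Z)$, the preimage $\mathcal J$ of $\Theta(\mathcal K(U)_{\mathrm u})$, and $\mathcal L(\mathcal Z)$. These are distinct, $\mathcal J$ has codimension $1$, and $\mathcal J/\mathcal K(\mathcal Z)\cong\mathcal K(U)_{\mathrm u}$.

**Step 4: every nonzero closed ideal contains $\mathcal K(\mathcal Z)$.** A nonzero ideal contains all finite-rank operators. Indeed, if $T$ is in it, $Tv\ne0$ and $g(Tv)=1$ for a functional $g$, then composing $z\mapsto f(z)v$, $T$ and $z\mapsto g(z)x$ gives $z\mapsto f(z)x$. So it is enough that finite-rank operators are dense in $\mathcal K(\mathcal Z)$. For compact $K$, $\|K-P_nK\|\to0$, since $P_n\to I$ uniformly on compact sets. The space $P_n\mathcal Z\cong V_n\cong Y^n\oplus(\text{finite-dimensional})$ has an FDD; composing $P_nK$ with its projections shows,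 by the same reasoning, that $P_nK$ is a norm limit of finite-rank operators. In the complex case use the complexified projections and spaces. $\square$
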